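\title{Completely positive maps between noncommutative $L^p$-spaces are completely bounded}

\begin{abstract}
We prove that for $1\le p<\infty$ every completely positive map $T$ between the noncommutative $L^p$-spaces of two semifinite von Neumann algebras is completely bounded, with $\|T\|_{cb}=\|T\|$. No hyperfiniteness or approximation hypothesis is needed. The same method shows that $T$ can be tensored with the identity of the $L^p$-space of any semifinite von Neumann algebra without change of norm, and that $\|T\|_{cb}\le\|T\|_{dec}$ for decomposable maps. The proof turns $T$ into a unital map by a change of density adapted to the element being estimated, and then interpolates between the exponents $\infty$ and $1$.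
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $1\le p<\infty$, and $\mathcal M,\mathcal N,\mathcal A$ denote nonzero semifinite von Neumann algebras, each with a fixed normal semifinite faithful trace $\tau_{\mathcal M},\tau_{\mathcal N},\tau_{\mathcal A}$. The space $L^p(\mathcal M)$ is the associated noncommutative $L^p$-space, with norm $\|x\|_p=\tau_{\mathcal M}(|x|^p)^{1/p}$; its definition is recalled in Section~\ref{sec:prelim}. The matrix algebra $M_n$ carries its usual trace $\mathrm{tr}_n$, its matrix units are $e_{ij}$, and $S^p_n=L^p(M_n)$. The space $S^p_n[L^p(\mathcal M)]=L^p(M_n\overline{\otimes}\mathcal M)$, formed with the trace $\mathrm{tr}_n\otimes\tau_{\mathcal M}$, consists of the $n\times n$ matrices $[x_{ij}]$ with entries in $L^p(\mathcal M)$.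

Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be a bounded linear map. It acts entrywise on matrices, and we write
\[
I_n\otimes T=I_{S^p_n}\otimes T\colon L^p(M_n\overline{\otimes}\mathcal M)\to L^p(M_n\overline{\otimes}\mathcal N),\qquad [x_{ij}]\mapsto[T(x_{ij})].
\]
The map $T$ is \emph{$k$-positive} if $I_k\otimes T$ maps positive elements to positive elements, \emph{completely positive} if it is $k$-positive for all $k\ge1$, and \emph{completely bounded} if
\[
\|T\|_{cb}=\sup_{n\ge1}\|I_n\otimes T\|<\infty .
\]
Testing on $e_{11}\otimes x$ gives $\|I_n\otimes T\|\ge\|T\|$, so the quantity $\|T\|_{cb}$ measures how much norm $T$ gains when it acts on matrices. For $p=2$ it gains nothing: $\|[x_{ij}]\|_2^2=\sum_{i,j}\|x_{ij}\|_2^2$, so $\|T\|_{cb}=\|T\|$ for every bounded $T$. For $p\ne2$ the gain can be unbounded, even for a positive map.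

\begin{example}[positivity alone does not suffice]\label{ex:transpose}
Let $p\ne2$ and let $\theta(x)=x^t$ be the transposition on the Schatten class $S^p(\ell^2)=L^p(B(\ell^2))$. It is positive, and it is an isometry because $(x^t)^*x^t=(xx^*)^t$. The map $I_n\otimes\theta$ exchanges
\[
F=\sum_{i,j\le n}e_{ij}\otimes e_{ji}\qquad\text{and}\qquad G=\sum_{i,j\le n}e_{ij}\otimes e_{ij}.
\]
Here $F$ is the flip, a unitary of $M_{n^2}$, so $\|F\|_p=n^{2/p}$, while $G$ is $n$ times a rank one projection, so $\|G\|_p=n$. Hence $\|I_n\otimes\theta\|\ge n^{|1-2/p|}$, and $\theta$ is not completely bounded. Note that $\theta$ is not $2$-positive: for $n=2$, $G\ge0$ but $F$ has the eigenvalue $-1$.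
\end{example}

When $\mathcal M$ and $\mathcal N$ are hyperfinite, it is known that every completely positive map $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ is completely bounded with $\|T\|_{cb}=\|T\|$. The question, posed by Le Merdy and Zadeh in \cite{LMZ}, is whether this holds for arbitrary semifinite $\mathcal M$, $\mathcal N$ and all $1\le p<\infty$. The answer is yes.

\begin{theorem}\label{thm:A}
Let $1\le p<\infty$, $n\ge1$, and let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded and $2n$-positive. Then $\|I_{S^p_n}\otimes T\|=\|T\|$. Consequently, every completely positive $T$ is completely bounded with $\|T\|_{cb}=\|T\|$.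
\end{theorem}

For completely positive maps, $M_n$ can be replaced by any semifinite algebra. Let $\odot$ denote the algebraic tensor product, and let $I_{\mathcal A}\otimes T=I_{L^p(\mathcal A)}\otimes T$ be the map $\sum_j\alpha_j\otimes m_j\mapsto\sum_j\alpha_j\otimes T(m_j)$ on the subspace $L^p(\mathcal A)\odot L^p(\mathcal M)$ of $L^p(\mathcal A\overline{\otimes}\mathcal M)$.

\begin{theorem}\label{thm:B}
Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be completely positive and let $(\mathcal A,\tau_{\mathcal A})$ be any semifinite von Neumann algebra. Then $I_{L^p(\mathcal A)}\otimes T$ extends uniquely to a bounded map $L^p(\mathcal A\overline{\otimes}\mathcal M)\to L^p(\mathcal A\overline{\otimes}\mathcal N)$. The extension is completely positive and has norm $\|T\|$. Hence, if $T_i\colon L^p(\mathcal M_i)\to L^p(\mathcal N_i)$, $i=1,2$, are completely positive maps between $L^p$-spaces of semifinite algebras, then $T_1\otimes T_2$ extends to a completely positive map $L^p(\mathcal M_1\overline{\otimes}\mathcal M_2)\to L^p(\mathcal N_1\overline{\otimes}\mathcal N_2)$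 of norm $\|T_1\|\,\|T_2\|$.
\end{theorem}

The last result concerns maps that occur as a corner of a completely positive map. For a bounded $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ put $T^\circ(x)=T(x^*)^*$. A pair of bounded maps $S_1,S_2\colon L^p(\mathcal M)\to L^p(\mathcal N)$ is \emph{admissible} for $T$ if
\[
\Phi=\begin{pmatrix}S_1&T\\T^\circ&S_2\end{pmatrix}\colon S^p_2[L^p(\mathcal M)]\to S^p_2[L^p(\mathcal N)],\qquad
\begin{pmatrix}x_{11}&x_{12}\\x_{21}&x_{22}\end{pmatrix}\mapsto\begin{pmatrix}S_1x_{11}&Tx_{12}\\T^\circ x_{21}&S_2x_{22}\end{pmatrix},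
\]
is completely positive. The map $T$ is \emph{decomposable} if it has an admissible pair, and $\|T\|_{dec}$ is the infimum of $\max(\|S_1\|,\|S_2\|)$ over admissible pairs.

\begin{theorem}\label{thm:C}
Let $T,S_1,S_2\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded and suppose that $(S_1,S_2)$ is admissible for $T$. Then for every semifinite $\mathcal A$, the map $I_{L^p(\mathcal A)}\otimes T$ extends to a bounded map $L^p(\mathcal A\overline{\otimes}\mathcal M)\to L^p(\mathcal A\overline{\otimes}\mathcal N)$ of norm at most $(\|S_1\|\,\|S_2\|)^{1/2}$. In particular $\|T\|_{cb}\le\|T\|_{dec}$.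
\end{theorem}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:model} treats the exponents $1$ and $\infty$ and runs the whole argument in the commutative case. The core of the proof is an interpolation estimate for unital maps (Section~\ref{sec:interp}) and a change of density that produces such maps from $T$ (Section~\ref{sec:density}); together they give the main inequality for finite traces, Proposition~\ref{prop:key}. Sections~\ref{sec:A}--\ref{sec:C} deduce the three theorems from it.

\section{Noncommutative $L^p$-spaces and three lemmas}\label{sec:prelim}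

\subsection*{Definitions and standard facts}
Let $\mathcal R$ be a von Neumann algebra with a normal semifinite faithful trace $\tau$. A closed densely defined operator $x$ affiliated with $\mathcal R$ is \emph{$\tau$-measurable} if $\tau(\chi_{(\lambda,\infty)}(|x|))<\infty$ for some $\lambda>0$. These operators form a $*$-algebra, sums and products being the closures of the usual ones, and each has a polar decomposition $x=w|x|$ with $w\in\mathcal R$ a partial isometry. For $1\le q<\infty$, $L^q(\mathcal R)$ is the Banach space of those $x$ with $\|x\|_q=\tau(|x|^q)^{1/q}<\infty$, and $L^\infty(\mathcal R)=\mathcal R$ with the operator norm. The conjugate exponent $q'$ is defined by $1/q+1/q'=1$. We use the following facts.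
\begin{itemize}
\item[(L1)] \emph{H\"older.} $\|xy\|_r\le\|x\|_q\|y\|_s$ if $1/r=1/q+1/s\le1$. Also $\|x^*\|_q=\|x\|_q=\|\,|x|\,\|_q$ and $\|x^*x\|_q=\|x\|_{2q}^2$. The trace extends to a contractive functional on $L^1(\mathcal R)$, with $\tau(x)=\|x\|_1$ for $x\ge0$ and $\tau(xy)=\tau(yx)$ for $x\in L^q$, $y\in L^{q'}$.
\item[(L2)] \emph{Duality.} For $1\le q<\infty$ the pairing $(x,y)\mapsto\tau(xy)$ identifies $L^q(\mathcal R)^*$ isometrically with $L^{q'}(\mathcal R)$. In particular $L^1(\mathcal R)$ is the predual $\mathcal R_*$, the norm closed subspace of $\mathcal R^*$ formed by the normal (weak$^*$ continuous) functionals.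
\item[(L3)] \emph{Order.} The positive cone of $L^q(\mathcal R)$ is closed, consists of the elements $y^*y$ with $y\in L^{2q}(\mathcal R)$, is stable under $x\mapsto cxc^*$ for $c\in\mathcal R$, and meets its negative only in $0$. Every self-adjoint element is a difference of two positive ones, so a positive linear map $T$ satisfies $T(x^*)=T(x)^*$.
\item[(L4)] \emph{Corners.} For a projection $e\in\mathcal R$, $L^q(e\mathcal Re)=eL^q(\mathcal R)e$ isometrically, with the same order.
\item[(L5)] \emph{Truncation.} Let $q<\infty$, $x\in L^q(\mathcal R)$ and $e_k=\chi_{[1/k,k]}(|x|)$. Then $\tau(e_k)\le k^q\|x\|_q^q$, the element $xe_k$ is bounded, and $xe_k\to x$ in $L^q$.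
\item[(L6)] \emph{Finite projections.} Since $\tau(e\vee f)\le\tau(e)+\tau(f)$, the projections of finite trace form an increasing net, and it converges strongly to $1$. If $\tau(1)<\infty$, then $\mathcal R\subset L^q(\mathcal R)\subset L^1(\mathcal R)$ and $\|x\|_q\le\tau(1)^{1/q}\|x\|_\infty$.
\end{itemize}
A $k$-positive map is $j$-positive for $j\le k$, as one sees by placing a $j\times j$ matrix in the upper left corner of a $k\times k$ matrix. If $g$ is a positive invertible element of a von Neumann algebra, then $z\mapsto g^z=\exp(z\log g)$ is entire and norm bounded on every vertical strip of finite width, $(g^z)^*=g^{\bar z}$, and $g^{it}$ is unitary for real $t$.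

\subsection*{Tensor products and slice maps}
The algebra $\mathcal A\overline{\otimes}\mathcal M$ carries the normal semifinite faithful trace $\tau_{\mathcal A}\otimes\tau_{\mathcal M}$, whose value at $\alpha\otimes m$ is $\tau_{\mathcal A}(\alpha)\tau_{\mathcal M}(m)$ for $\alpha,m\ge0$. For bounded $\alpha,m$ we have $|\alpha\otimes m|^q=|\alpha|^q\otimes|m|^q$, hence
\begin{equation}\label{eq:cross}
\|\alpha\otimes m\|_q=\|\alpha\|_q\|m\|_q .
\end{equation}
By (L5) and continuity, $\alpha\otimes m\in L^q(\mathcal A\overline{\otimes}\mathcal M)$ is defined for all $\alpha\in L^q(\mathcal A)$, $m\in L^q(\mathcal M)$, and \eqref{eq:cross} and the rules for adjoints, products and traces of elementary tensors persist. Pairing with elementary tensors in $L^{q'}$ shows that $L^q(\mathcal A)\odot L^q(\mathcal M)$ embeds in $L^q(\mathcal A\overline{\otimes}\mathcal M)$, so $I_{\mathcal A}\otimes T$ is well defined. For $\mathcal A=M_n$ we have $\|x_{ij}\|_q\le\|x\|_q\le\sum_{k,l}\|x_{kl}\|_q$, so $I_n\otimes T$ is bounded for each fixed $n$.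

If $\varphi_i\colon\mathcal R_i\to\mathcal S_i$, $i=1,2$, are normal completely positive maps between von Neumann algebras, then $\varphi_1\otimes\varphi_2$ extends to a normal completely positive map $\mathcal R_1\overline{\otimes}\mathcal R_2\to\mathcal S_1\overline{\otimes}\mathcal S_2$ \cite[Prop.~IV.5.13]{Takesaki}. When $\tau_{\mathcal A}$ and $\tau_{\mathcal M}$ are finite, the \emph{slice map} $E=\tau_{\mathcal A}\otimes\mathrm{id}\colon\mathcal A\overline{\otimes}\mathcal M\to\mathcal M$ is the normal positive map with $E(\alpha\otimes m)=\tau_{\mathcal A}(\alpha)m$. It integrates out the first variable; for $\mathcal A=M_n$ it is $[x_{ij}]\mapsto\sum_ix_{ii}$. It satisfies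
\begin{equation}\label{eq:slice}
E\big((1\otimes m)X(1\otimes m')\big)=mE(X)m',\qquad \tau_{\mathcal M}(E(X))=(\tau_{\mathcal A}\otimes\tau_{\mathcal M})(X),
\end{equation}
because both sides of each identity are normal in $X$ and agree on $\mathcal A\odot\mathcal M$, which is weak$^*$ dense.

\subsection*{Three lemmas}
The first lemma converts strong convergence into $L^q$-convergence. A net $(z_i)$ converges \emph{strongly$^*$} to $z$ if $z_i\to z$ and $z_i^*\to z^*$ strongly.

\begin{lemma}\label{lem:approx}
Let $1\le q<\infty$, $y\in L^q(\mathcal R)$, and let $(z_i)$ be a norm bounded net in $\mathcal R$ tending strongly$^*$ to $0$. Then $\|yz_i\|_q\to0$ and $\|z_iy\|_q\to0$. In particular: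
\begin{itemize}
\item[(a)] if projections $f_i$ increase to $f$, then $f_iyf_i\to fyf$ in $L^q(\mathcal R)$;
\item[(b)] if $\tau$ is finite, a bounded strongly$^*$ convergent net in $\mathcal R$ converges in $L^q(\mathcal R)$.
\end{itemize}
\end{lemma}

\begin{proof}
Taking adjoints, it suffices to treat $yz_i$. By (L5) applied to $y^*$ and the bound $\|yz_i\|_q\le\|y\|_q\sup_i\|z_i\|_\infty$, we may assume that $y$ is bounded and $y=ly$ for a projection $l$ of finite trace. Then $y^*y\in L^1(\mathcal R)$. The bounded net $z_iz_i^*$ tends to $0$ weakly, hence weak$^*$, so $\|yz_i\|_2^2=\tau(y^*y\,z_iz_i^*)\to0$. For $q\le2$ use $\|yz_i\|_q\le\|l\|_s\|yz_i\|_2$ with $1/q=1/s+1/2$; for $q>2$ use $\|yz_i\|_q^q\le\|yz_i\|_\infty^{q-2}\|yz_i\|_2^2$. For (a) write $fyf-f_iyf_i=(f-f_i)yf+f_iy(f-f_i)$; for (b) take $y=1$.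
\end{proof}

The second lemma is the only way in which positivity produces a norm estimate in this paper.

\begin{lemma}\label{lem:2x2}
Let $1\le q\le\infty$ and let $X=\begin{pmatrix}P&Z\\Z^*&Q\end{pmatrix}\ge0$ in $L^q(M_2\overline{\otimes}\mathcal R)$. Then $\|Z\|_q\le\|P\|_q^{1/2}\|Q\|_q^{1/2}$.
\end{lemma}

\begin{proof}
Let $\varepsilon_i=e_{ii}\otimes1$ and $R=X^{1/2}\in L^{2q}$. Then $e_{12}\otimes Z=\varepsilon_1X\varepsilon_2=(R\varepsilon_1)^*(R\varepsilon_2)$. By \eqref{eq:cross} and (L1),
\[
\|Z\|_q\le\|R\varepsilon_1\|_{2q}\|R\varepsilon_2\|_{2q}=\|\varepsilon_1X\varepsilon_1\|_q^{1/2}\|\varepsilon_2X\varepsilon_2\|_q^{1/2}=\|P\|_q^{1/2}\|Q\|_q^{1/2}.\qedhere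
\]
\end{proof}

To use it one places the element to be estimated in the corner of a positive matrix. There are two standard ways: for a contraction $r\in\mathcal R$, and for $x=w|x|\in L^q(\mathcal R)$,
\begin{gather}
\begin{pmatrix}1&r\\r^*&1\end{pmatrix}=\begin{pmatrix}1\\r^*\end{pmatrix}\begin{pmatrix}1&r\end{pmatrix}+\begin{pmatrix}0&0\\0&1-r^*r\end{pmatrix}\ge0,\label{eq:contr}\\
\begin{pmatrix}|x^*|&x\\x^*&|x|\end{pmatrix}=\begin{pmatrix}w\\1\end{pmatrix}|x|\begin{pmatrix}w^*&1\end{pmatrix}\ge0.\label{eq:polar}
\end{gather}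

The third lemma is the form of complex interpolation that we need. Recall the scalar three lines theorem: if $F$ is entire and bounded on the strip $\Sigma=\{0\le\mathrm{Re}\,z\le1\}$, with $|F|\le C_0$ on $\mathrm{Re}\,z=0$ and $|F|\le C_1$ on $\mathrm{Re}\,z=1$, then $|F(\theta)|\le C_0^{1-\theta}C_1^\theta$ for $0<\theta<1$.

\begin{lemma}\label{lem:three}
Let $\mathcal R$ have a finite faithful normal trace $\tau$. Let $\Phi\colon\mathbb C\to\mathcal R$ be entire and norm bounded on $\Sigma$, with $\|\Phi(it)\|_\infty\le1$ and $\|\Phi(1+it)\|_1\le C$ for all $t\in\mathbb R$, where $C>0$. Then $\|\Phi(1/p)\|_p\le C^{1/p}$.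
\end{lemma}

\begin{proof}
For $p=1$ this is the hypothesis at $t=0$. Let $p>1$, so that $p'<\infty$. By (L2) it suffices to prove $|\tau(\Phi(1/p)w)|\le C^{1/p}$ for $w$ in a dense subset of the unit ball of $L^{p'}(\mathcal R)$. We take the elements $w=\omega|w|\in\mathcal R$ with $\|w\|_{p'}\le1$ and $|w|$ of finite spectrum. They are dense: truncate by (L5), then approximate $|w|$ uniformly from below by step functions of $|w|$. Write $|w|=\sum_j\lambda_jq_j$ with $\lambda_j>0$ and orthogonal projections $q_j$, and let $G(z)=\omega\sum_j\lambda_j^{p'(1-z)}q_j$. Then $G$ is entire and bounded on $\Sigma$, $G(1/p)=w$, $\|G(it)\|_1\le\sum_j\lambda_j^{p'}\tau(q_j)\le1$, and $\|G(1+it)\|_\infty\le1$. The function $F(z)=\tau(\Phi(z)G(z))$ is entire, bounded on $\Sigma$ since $\tau$ is finite, and satisfies $|F(it)|\le1$, $|F(1+it)|\le C$ by (L1). Hence $|F(1/p)|\le C^{1/p}$.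
\end{proof}

\section{The endpoints and the commutative model}\label{sec:model}

We first reduce Theorem~\ref{thm:A} to positive elements.

\begin{lemma}\label{lem:reduce}
Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded and $2n$-positive. If $\|(I_n\otimes T)x\|_p\le K\|x\|_p$ for all $x\ge0$ in $L^p(M_n\overline{\otimes}\mathcal M)$, then $\|I_n\otimes T\|\le K$.
\end{lemma}

\begin{proof}
Let $x\in L^p(M_n\overline{\otimes}\mathcal M)$ be arbitrary. The matrix \eqref{eq:polar} is a positive element of $L^p(M_{2n}\overline{\otimes}\mathcal M)$. Its image under $I_{2n}\otimes T$ is positive, has diagonal blocks $(I_n\otimes T)|x^*|$ and $(I_n\otimes T)|x|$, and has upper right block $(I_n\otimes T)x$. Lemma~\ref{lem:2x2} gives $\|(I_n\otimes T)x\|_p\le(K\|\,|x^*|\,\|_p)^{1/2}(K\|\,|x|\,\|_p)^{1/2}=K\|x\|_p$.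
\end{proof}

\subsection*{The exponents $1$ and $\infty$}
Let $p=1$ and let $T$ be $2n$-positive. For $x=[x_{ij}]\ge0$ the element $(I_n\otimes T)x$ is positive, so its norm is its trace:
\[
\|(I_n\otimes T)x\|_1=\sum_i\tau_{\mathcal N}(T(x_{ii}))=\tau_{\mathcal N}\Big(T\Big(\sum_ix_{ii}\Big)\Big)\le\|T\|\,\Big\|\sum_ix_{ii}\Big\|_1=\|T\|\,\|x\|_1 .
\]
With Lemma~\ref{lem:reduce} this proves Theorem~\ref{thm:A} for $p=1$. At the other end, let $T\colon\mathcal M\to\mathcal N$ be a bounded $2n$-positive map of von Neumann algebras and let $r\in M_n\otimes\mathcal M$ be a contraction. Applying $T$ entrywise to \eqref{eq:contr} gives a positive matrix with both diagonal blocks equal to $1\otimes T(1)$, so $\|(\mathrm{id}\otimes T)r\|_\infty\le\|T(1)\|_\infty\le\|T\|$ by Lemma~\ref{lem:2x2}.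

In both cases $T$ is tested on a single element of the base space: the slice $\sum_ix_{ii}$ for $p=1$, the unit for $p=\infty$. One guesses that the statement holds for all $p$, by interpolation. But $T$ is given on one space $L^p$ only, and even when it acts on all of them, interpolating the two endpoint bounds loses. For $T(\xi_1,\xi_2,\xi_3)=(\xi_1+\xi_2,\xi_3,\xi_3)$ on $\ell^p_3$ the norm is $\max(2^{1-1/p},2^{1/p})<2$ for $1<p<\infty$, whereas both endpoint norms equal $2$. The operator that is interpolated must therefore vary along the strip.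

\subsection*{The commutative model}
Let $\mathcal M=\ell^\infty(\Omega)$ and $\mathcal N=\ell^\infty(\Omega')$ with $\Omega,\Omega'$ finite sets and counting measure, and let $T=[t_{ij}]_{i\in\Omega',\,j\in\Omega}$ have entries $t_{ij}\ge0$. An element $x$ of $M_n\otimes\mathcal M$ is a family $(x_j)_{j\in\Omega}$ of matrices, $\|x\|_p^p=\sum_j\|x_j\|_p^p$, and $((I_n\otimes T)x)_i=\sum_jt_{ij}x_j$. Put
\[
\gamma_j=\|x_j\|_p,\qquad \eta=T\gamma .
\]
The triangle inequality in $S^p_n$ gives $\|((I_n\otimes T)x)_i\|_p\le\eta_i$, so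
\begin{equation}\label{eq:model}
\|(I_n\otimes T)x\|_p\le\|\eta\|_p\le\|T\|\,\|\gamma\|_p=\|T\|\,\|x\|_p .
\end{equation}
This identifies the test element: $\gamma_j^p=\mathrm{tr}_n|x_j|^p$, that is, $\gamma=E(|x|^p)^{1/p}$, an expression that makes sense for every finite $\mathcal M$. The coordinatewise triangle inequality does not make sense in general. We therefore prove the first inequality in \eqref{eq:model} again, using only estimates at the exponents $\infty$ and $1$.

Assume that each $x_j$ is self-adjoint and invertible and that each $\eta_i$ is strictly positive. Let $v_{ij}=t_{ij}\gamma_j/\eta_i$. The rows of $v=[v_{ij}]$ sum to $1$, so $v$ is a unital positive map, and $T$ factors as division by $\gamma$, followed by $v$, followed by multiplication by $\eta$. Deform the two outer factors and $x$ simultaneously: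
\[
y_j(z)=\gamma_j^{-pz}\,x_j|x_j|^{pz-1},\qquad \Phi_i(z)=\eta_i^{pz}\sum_jv_{ij}\,y_j(z).
\]
At $z=1/p$ we get $\Phi_i(1/p)=\eta_i\sum_jv_{ij}x_j/\gamma_j=((I_n\otimes T)x)_i$. On $\mathrm{Re}\,z=0$ each $y_j(z)$ is unitary, so each $\Phi_i(z)$ is a unimodular multiple of a convex combination of unitaries, and $\|\Phi(z)\|_\infty\le1$. On $\mathrm{Re}\,z=1$ we have $|y_j(z)|=\gamma_j^{-p}|x_j|^p$, which has trace $1$; convex combinations of such matrices have trace norm at most $1$, so $\|\Phi(z)\|_1\le\sum_i\eta_i^p$. Lemma~\ref{lem:three} gives $\|\Phi(1/p)\|_p\le\|\eta\|_p$.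

Three points have to be adapted in the general case.
\begin{enumerate}
\item Densities must act on both sides, in order to preserve positivity: $v$ becomes $m\mapsto\eta^{-1/2}T(\gamma^{1/2}m\gamma^{1/2})\eta^{-1/2}$. Since $\eta\in L^p(\mathcal N)$ need be neither bounded nor invertible, it is cut down by spectral projections.
\item The statement ``$\|y_j\|_1\le1$ for every $j$'' has to be put in a form that $v$ preserves. The form is: $y$ is the corner of a positive $2\times2$ matrix whose diagonal entries have slice $E$ equal to $1$. In the model, $y_j$ is normal and \eqref{eq:polar} has both diagonal entries equal to $|y_j|$, of trace $1$.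
\item The modulus $|x|$ is replaced by the invertible element $(x^2+\delta1)^{1/2}$.
\end{enumerate}

\section{An interpolation estimate for unital maps}\label{sec:interp}

The following proposition carries out points 2 and 3. The map $V$ plays the role of $\mathrm{id}\otimes v$, the element $g$ that of $\gamma^p$, and $h$ that of $\eta$.

\begin{proposition}\label{prop:interp}
Let $\mathcal A,\mathcal M,\mathcal Q$ have finite traces, and let $E$ denote the slice maps $\mathcal A\overline{\otimes}\mathcal M\to\mathcal M$ and $\mathcal A\overline{\otimes}\mathcal Q\to\mathcal Q$. Let $V\colon\mathcal A\overline{\otimes}\mathcal M\to\mathcal A\overline{\otimes}\mathcal Q$ be a linear map such that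
\begin{itemize}
\item[(a)] $V(1)=1$ and $\mathrm{id}_{M_2}\otimes V$ is positive;
\item[(b)] $E(V(X))=1$ whenever $E(X)=1$.
\end{itemize}
Let $x=x^*\in\mathcal A\overline{\otimes}\mathcal M$ and $\delta>0$, and put $b=(x^2+\delta1)^{1/2}$ and $g=E(b^p)$. Then $g$ is invertible, and for every positive invertible $h\in\mathcal Q$,
\[
\big\|(1\otimes h^{1/2})\,V\big((1\otimes g^{-1/(2p)})\,x\,(1\otimes g^{-1/(2p)})\big)\,(1\otimes h^{1/2})\big\|_p\le\|h\|_p .
\]
\end{proposition}

\begin{proof}
We have $b^p\ge\delta^{p/2}1$, and $E$ is positive with $E(1)=\tau_{\mathcal A}(1)1$, so $g\ge\delta^{p/2}\tau_{\mathcal A}(1)1$. Thus $b$ and $g$ are bounded and invertible. By (a), $V$ is positive, so $V(r^*)=V(r)^*$. It is also contractive: for a contraction $r$, applying $\mathrm{id}_{M_2}\otimes V$ to \eqref{eq:contr} gives a positive matrix with diagonal entries $1$ and corner $V(r)$, and Lemma~\ref{lem:2x2} with $q=\infty$ gives $\|V(r)\|_\infty\le1$.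

For $z\in\mathbb C$ put
\[
y(z)=(1\otimes g^{-z/2})\,x\,b^{pz-1}\,(1\otimes g^{-z/2}),\qquad \Phi(z)=(1\otimes h^{pz/2})\,V(y(z))\,(1\otimes h^{pz/2}).
\]
Both functions are entire and norm bounded on $\Sigma$, and $\Phi$ takes values in $\mathcal A\overline{\otimes}\mathcal Q$, which has a finite trace. At $z=1/p$ we have $b^{pz-1}=1$, so $\Phi(1/p)$ is the element to be estimated. By Lemma~\ref{lem:three} it suffices to show that $\|\Phi(it)\|_\infty\le1$ and $\|\Phi(1+it)\|_1\le\|h\|_p^p$. Fix $t\in\mathbb R$ and let
\[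
r=xb^{-1}b^{ipt}.
\]
This is the function $\lambda\mapsto\lambda(\lambda^2+\delta)^{(ipt-1)/2}$ of the self-adjoint element $x$, so $r$ is a contraction that commutes with $b$.

\emph{The line $\mathrm{Re}\,z=0$.} Here $y(it)=(1\otimes g^{-it/2})\,r\,(1\otimes g^{-it/2})$ is a contraction, because $g^{-it/2}$ is unitary. Since $V$ is contractive and $h^{ipt/2}$ is unitary, $\|\Phi(it)\|_\infty\le1$.

\emph{The line $\mathrm{Re}\,z=1$.} The map $V$ need not be bounded for the trace norms by any useful constant, so we use the $2\times2$ form of the estimate. Let $c=1\otimes g^{-1/2-it/2}$. Since $r$ commutes with $b$, we have $xb^{p+ipt-1}=b^{p/2}rb^{p/2}$, and so $y(1+it)=c\,b^{p/2}\,r\,b^{p/2}\,c$. The factor on the right is $c$, not $c^*$; we compensate by conjugating \eqref{eq:contr} with different elements in the two rows: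
\[
\begin{pmatrix}cb^pc^*&y(1+it)\\y(1+it)^*&c^*b^pc\end{pmatrix}=\begin{pmatrix}cb^{p/2}&0\\0&c^*b^{p/2}\end{pmatrix}\begin{pmatrix}1&r\\r^*&1\end{pmatrix}\begin{pmatrix}cb^{p/2}&0\\0&c^*b^{p/2}\end{pmatrix}^{*}\ge0 .
\]
The density $g$ was chosen to normalize the diagonal: by \eqref{eq:slice},
\[
E(cb^pc^*)=g^{-1/2-it/2}\,g\,g^{-1/2+it/2}=1,\qquad E(c^*b^pc)=g^{-1/2+it/2}\,g\,g^{-1/2-it/2}=1.
\]
Apply $\mathrm{id}_{M_2}\otimes V$, and let $P=V(cb^pc^*)$, $Q=V(c^*b^pc)$, $Z=V(y(1+it))$. By (a) the matrix with rows $(P,Z)$ and $(Z^*,Q)$ is positive, and by (b), $E(P)=E(Q)=1$. Let $d=1\otimes h^{p/2+ipt/2}$, so that $\Phi(1+it)=dZd$. Conjugating by the diagonal matrix with entries $d$ and $d^*$ gives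
\[
\begin{pmatrix}dPd^*&dZd\\(dZd)^*&d^*Qd\end{pmatrix}\ge0 .
\]
The diagonal entries are positive, so their $L^1$-norms are traces, and \eqref{eq:slice} computes them:
\begin{align*}
\|dPd^*\|_1&=\tau_{\mathcal Q}\big(h^{p/2+ipt/2}\,E(P)\,h^{p/2-ipt/2}\big)=\tau_{\mathcal Q}(h^p),\\
\|d^*Qd\|_1&=\tau_{\mathcal Q}\big(h^{p/2-ipt/2}\,E(Q)\,h^{p/2+ipt/2}\big)=\tau_{\mathcal Q}(h^p).
\end{align*}
Lemma~\ref{lem:2x2} with $q=1$ gives $\|\Phi(1+it)\|_1\le\tau_{\mathcal Q}(h^p)=\|h\|_p^p$.
\end{proof}

\begin{remark}\label{rem:selfadjoint}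
Self-adjointness of $x$ is what makes $r$ commute with $b$, so that the same element $b^p$ appears in both diagonal entries and one density $g$ normalizes both. For a general $x$ the matrix \eqref{eq:polar} leads to $|x^*|^p$ and $|x|^p$, whose slices may differ: for $\mathcal A=\mathbb C$, $\mathcal M=M_2$ and $x=e_{12}$ they are $e_{11}$ and $e_{22}$.
\end{remark}

\section{Change of density and the main inequality}\label{sec:density}

We now construct unital maps from $T$. The trace of $\mathcal M$ is assumed finite, so that $\mathcal M\subset L^p(\mathcal M)$ and $T$ can be applied to bounded elements.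

\begin{lemma}\label{lem:density}
Let $\tau_{\mathcal M}$ be finite, let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded and positive, and let $a\in\mathcal M$ be positive and invertible. Put $h=T(a^2)\ge0$, and for $k\ge1$ let $e_k=\chi_{[1/k,k]}(h)$, $\mathcal N_k=e_k\mathcal Ne_k$ and $h_k=he_k$. The trace of $\mathcal N_k$ is finite and $h_k$ is invertible in $\mathcal N_k$; its powers are taken in $\mathcal N_k$.
\begin{itemize}
\item[(a)] For every $m\in\mathcal M$, $e_kT(m)e_k\to T(m)$ in $L^p(\mathcal N)$. If $h=0$, then $T$ vanishes on $\mathcal M$.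
\item[(b)] If $e_k\ne0$, the formula $v_k(m)=h_k^{-1/2}\,T(ama)\,h_k^{-1/2}$ defines a unital, positive and normal map $v_k\colon\mathcal M\to\mathcal N_k$. If $T$ is $l$-positive, then $\mathrm{id}_{M_l}\otimes v_k$ is positive.
\item[(c)] $h_k^{1/2}\,v_k(a^{-1}ma^{-1})\,h_k^{1/2}=e_kT(m)e_k$ for $m\in\mathcal M$.
\end{itemize}
\end{lemma}

\begin{proof}
By (L5), $\tau_{\mathcal N}(e_k)<\infty$, and $k^{-1}e_k\le h_k\le ke_k$. If $0\le m\le1$, then $0\le ama\le a^2$, so
\begin{equation}\label{eq:dominated}
0\le T(ama)\le h .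
\end{equation}
Every element of $\mathcal M$ is a linear combination of such $m$.

(a) The projections $e_k$ increase to the support $s=\chi_{(0,\infty)}(h)$. For $0\le m\le1$ and $u=T(ama)$, \eqref{eq:dominated} gives $0\le(1-s)u(1-s)\le(1-s)h(1-s)=0$. Hence $u^{1/2}(1-s)=0$ and $u=sus$. By linearity, and since $m\mapsto ama$ maps $\mathcal M$ onto $\mathcal M$, we get $T(m)=sT(m)s$ for all $m\in\mathcal M$. Lemma~\ref{lem:approx}(a) gives the convergence. If $h=0$, then $s=0$.

(b) A priori $v_k(m)\in L^p(\mathcal N_k)$. We have $v_k(1)=h_k^{-1/2}hh_k^{-1/2}=e_k$, and \eqref{eq:dominated} gives $0\le v_k(m)\le e_k$ for $0\le m\le1$. An element $y\in L^p(\mathcal N_k)$ with $0\le y\le e_k$ is a bounded operator of norm at most $1$: for $1<\lambda<\mu$ and $q=\chi_{[\lambda,\mu]}(y)$ we have $\lambda q\le qyq\le q$, so $q=0$. Thus $v_k$ is a positive unital map into $\mathcal N_k$, and it is bounded because every contraction is a combination of four positive contractions with unimodular coefficients. If $T$ is $l$-positive and $X\in M_l\otimes\mathcal M$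 is positive, then
\[
(\mathrm{id}_{M_l}\otimes v_k)(X)=(1\otimes h_k^{-1/2})\,(I_l\otimes T)\big((1\otimes a)X(1\otimes a)\big)\,(1\otimes h_k^{-1/2})\ge0 .
\]

For normality, let $T^*\colon L^{p'}(\mathcal N)\to L^{p'}(\mathcal M)$ be the adjoint of $T$ for the pairing (L2). Let $c\in\mathcal N_k$ and $c'=h_k^{-1/2}ch_k^{-1/2}\in\mathcal N_k\subset L^{p'}(\mathcal N)$. Then
\[
\tau_{\mathcal N}(c\,v_k(m))=\tau_{\mathcal N}\big(c'\,T(ama)\big)=\tau_{\mathcal M}\big(T^*(c')\,ama\big)=\tau_{\mathcal M}\big(a\,T^*(c')\,a\;m\big).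
\]
Since $\tau_{\mathcal M}$ is finite, $aT^*(c')a\in L^{p'}(\mathcal M)\subset L^1(\mathcal M)$, so $m\mapsto\tau_{\mathcal N}(c\,v_k(m))$ is normal. Thus the bounded map $v_k^*\colon\mathcal N_k^*\to\mathcal M^*$ sends the subspace $\mathcal N_k$ of $L^1(\mathcal N_k)=(\mathcal N_k)_*$, which is norm dense by (L5), into the closed subspace $\mathcal M_*$. Hence $v_k^*$ maps $(\mathcal N_k)_*$ into $\mathcal M_*$, which means that $v_k$ is normal.

(c) This follows from $h_k^{1/2}h_k^{-1/2}=e_k$.
\end{proof}

\begin{proposition}\label{prop:key}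
Let $\tau_{\mathcal A},\tau_{\mathcal M}$ be finite and $\mathcal N$ semifinite. Let $T\colon L^p(\mathcal M)\to L^p(\mathcal N)$ be bounded, and assume that either
\begin{itemize}
\item[(i)] $\mathcal A=M_n$ and $T$ is $2n$-positive, or
\item[(ii)] $T$ is completely positive.
\end{itemize}
Then $\|(I_{\mathcal A}\otimes T)x\|_p\le\|T\|\,\|x\|_p$ for every self-adjoint $x\in\mathcal A\odot\mathcal M$.
\end{proposition}

\begin{proof}
Write $x=\sum_j\alpha_j\otimes m_j$. Fix $\delta>0$, let $b=(x^2+\delta1)^{1/2}$ and $g=E(b^p)$ as in Proposition~\ref{prop:interp}, and apply Lemma~\ref{lem:density} with $a=g^{1/(2p)}$. Then $h=T(g^{1/p})$, and by \eqref{eq:slice}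
\begin{equation}\label{eq:h}
\|h\|_p\le\|T\|\,\|g^{1/p}\|_p=\|T\|\,\tau_{\mathcal M}(g)^{1/p}=\|T\|\,\|b\|_p .
\end{equation}
This is the only place where the norm of $T$ enters the estimate. If $h=0$, then $(I_{\mathcal A}\otimes T)x=0$ by Lemma~\ref{lem:density}(a). So let $h\ne0$ and take $k$ so large that $e_k\ne0$.

We need $V_k=\mathrm{id}_{\mathcal A}\otimes v_k$ on the whole von Neumann tensor product, because $b^p$ and the elements $y(z)$ of the previous proof need not lie in $\mathcal A\odot\mathcal M$. In case (i) the two tensor products coincide, and $\mathrm{id}_{M_2}\otimes V_k=\mathrm{id}_{M_{2n}}\otimes v_k$ is positive by Lemma~\ref{lem:density}(b). In case (ii), $v_k$ is normal and completely positive, so by \cite[Prop.~IV.5.13]{Takesaki} there is a normal completely positive map $V_k\colon\mathcal A\overline{\otimes}\mathcal M\to\mathcal A\overline{\otimes}\mathcal N_k$ with $V_k(\alpha\otimes m)=\alpha\otimes v_k(m)$. In both cases $V_k(1)=1\otimes e_k$ is the unit of $\mathcal A\overline{\otimes}\mathcal N_k$, and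
\[
E\circ V_k=v_k\circ E ,
\]
since both sides send $\alpha\otimes m$ to $\tau_{\mathcal A}(\alpha)v_k(m)$ and, in case (ii), both are normal. Therefore $E(X)=1$ implies $E(V_k(X))=v_k(1)=e_k$, and $V_k$ satisfies the hypotheses of Proposition~\ref{prop:interp} with $\mathcal Q=\mathcal N_k$.

We apply that proposition with the element $h_k$. By Lemma~\ref{lem:density}(c), the element it estimates is
\[
\sum_j\alpha_j\otimes h_k^{1/2}v_k(a^{-1}m_ja^{-1})h_k^{1/2}=\sum_j\alpha_j\otimes e_kT(m_j)e_k ,
\]
so the latter has $p$-norm at most $\|h_k\|_p\le\|h\|_p$; by (L4) the norm may be computed in $L^p(\mathcal A\overline{\otimes}\mathcal N)$. Let $k\to\infty$. Lemma~\ref{lem:density}(a), \eqref{eq:cross} and \eqref{eq:h} give $\|(I_{\mathcal A}\otimes T)x\|_p\le\|h\|_p\le\|T\|\,\|b\|_p$. Finally let $\delta\to0$: since $\|b-|x|\,\|_\infty\le\delta^{1/2}$ and $\tau_{\mathcal A}\otimes\tau_{\mathcal M}$ is finite, $\|b\|_p\to\|x\|_p$ by (L6).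
\end{proof}

The finiteness of $\tau_{\mathcal A}$ and $\tau_{\mathcal M}$ makes $E$, $b\in L^p$ and $h$ meaningful. The condition $p<\infty$ gives $\tau_{\mathcal N}(e_k)<\infty$, the adjoint $T^*$, and the convergence $e_kT(m)e_k\to T(m)$. The factor $2$ in ``$2n$-positive'' comes from the $2\times2$ matrices over $M_n\otimes\mathcal M$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The inequality $\|I_n\otimes T\|\ge\|T\|$ was noted in Section~\ref{sec:intro}. By Lemma~\ref{lem:reduce}, it remains to show that $\|(I_n\otimes T)x\|_p\le\|T\|\,\|x\|_p$ for $x\ge0$ in $L^p(M_n\overline{\otimes}\mathcal M)$.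

Let $f\in\mathcal M$ be a nonzero projection of finite trace. By (L4), the restriction of $T$ to $L^p(f\mathcal Mf)=fL^p(\mathcal M)f$ is $2n$-positive of norm at most $\|T\|$. Proposition~\ref{prop:key}(i) gives the inequality for all self-adjoint elements of $M_n\otimes f\mathcal Mf$. Now let $x\ge0$ be arbitrary. By (L6) and Lemma~\ref{lem:approx}(a), $x_f=(1\otimes f)x(1\otimes f)\to x$ in $L^p$ along the net of finite trace projections $f$. Each $x_f$ is a positive element of $L^p(M_n\otimes f\mathcal Mf)$, hence by (L5) an $L^p$-limit of positive elements of $M_n\otimes f\mathcal Mf$. Since $I_n\otimes T$ is continuous for fixed $n$, the inequality passes to $x_f$ and then to $x$.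

A completely positive map is $2n$-positive for every $n$, so taking the supremum over $n$ gives $\|T\|_{cb}=\|T\|$. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Two conveniences of the case $\mathcal A=M_n$ disappear. The map $I_{\mathcal A}\otimes T$ is not known in advance to be continuous, and it is defined only on an algebraic tensor product, which need not contain $|x|$ when it contains $x$. So we first prove the bound for all elements of a dense subalgebra, and positivity afterwards. Let
\[
\mathcal D=\bigcup_{e,f}\;e\mathcal Ae\odot f\mathcal Mf,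
\]
where $e\in\mathcal A$ and $f\in\mathcal M$ run over the nonzero projections of finite trace. The union is directed by (L6), so $\mathcal D$ is a $*$-algebra contained in $L^p(\mathcal A)\odot L^p(\mathcal M)$. Write $\mathcal R_{e,f}=e\mathcal Ae\,\overline{\otimes}\,f\mathcal Mf$, the corner of $\mathcal A\overline{\otimes}\mathcal M$ defined by $e\otimes f$; its trace is finite.

\emph{Density.} We claim that $\mathcal D$ is dense in $L^p(\mathcal A\overline{\otimes}\mathcal M)$, and that the elements $y^*y$ with $y\in\mathcal D$ are dense in the positive cone. The projections $e\otimes f$ increase to $1$, so $(e\otimes f)x(e\otimes f)\to x$ in $L^p$ by Lemma~\ref{lem:approx}(a). By (L5), elements of $L^p(\mathcal R_{e,f})$ are limits of elements of $\mathcal R_{e,f}$. Both steps preserve positivity. It therefore suffices to approximate elements of $\mathcal R_{e,f}$. Kaplansky's density theorem states that the unit ball of a weakly dense $*$-subalgebra of a von Neumann algebra is strongly$^*$ dense in the unit ball. So every $x\in\mathcal R_{e,f}$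 is the strong$^*$ limit of a bounded net in $e\mathcal Ae\odot f\mathcal Mf$, which converges in $L^p$ by Lemma~\ref{lem:approx}(b). If $x\ge0$, choose in the same way $y_i\to x^{1/2}$ in $L^{2p}$; then $y_i^*y_i\to x$ in $L^p$ by H\"older's inequality.

\emph{The bound on $\mathcal D$.} For $y\in L^p(\mathcal R)$, the self-adjoint matrix $Y=\begin{pmatrix}0&y\\y^*&0\end{pmatrix}$ has $|Y|=\begin{pmatrix}|y^*|&0\\0&|y|\end{pmatrix}$, so $\|Y\|_p=2^{1/p}\|y\|_p$. Let $x=\sum_j\alpha_j\otimes m_j\in e\mathcal Ae\odot f\mathcal Mf$, and let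
\[
X=\begin{pmatrix}0&x\\x^*&0\end{pmatrix}=\sum_j(e_{12}\otimes\alpha_j)\otimes m_j+\sum_j(e_{21}\otimes\alpha_j^*)\otimes m_j^*,
\]
a self-adjoint element of $\mathcal A'\odot f\mathcal Mf$, where $\mathcal A'=M_2\otimes e\mathcal Ae$ has a finite trace. Since $T(m^*)=T(m)^*$, the image $(I_{\mathcal A'}\otimes T)X$ has the same form, with $x$ replaced by $(I_{\mathcal A}\otimes T)x$. Proposition~\ref{prop:key}(ii), applied to $\mathcal A'$ and to the restriction of $T$ to $L^p(f\mathcal Mf)$, gives $2^{1/p}\|(I_{\mathcal A}\otimes T)x\|_p\le2^{1/p}\|T\|\,\|x\|_p$. (For $\mathcal A=M_n$ this doubling would require $4n$-positivity, which is why Theorem~\ref{thm:A} was proved through Lemma~\ref{lem:reduce}.)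

\emph{The extension.} The restriction of $I_{\mathcal A}\otimes T$ to $\mathcal D$ thus extends to a map $\widetilde T\colon L^p(\mathcal A\overline{\otimes}\mathcal M)\to L^p(\mathcal A\overline{\otimes}\mathcal N)$ of norm at most $\|T\|$. Let $\alpha\in L^p(\mathcal A)$ and $m\in L^p(\mathcal M)$. By Lemma~\ref{lem:approx}(a) and (L5) there are $\alpha_i\to\alpha$ and $m_i\to m$ in $L^p$ with $\alpha_i\otimes m_i\in\mathcal D$. By \eqref{eq:cross}, $\alpha_i\otimes m_i\to\alpha\otimes m$ and $\alpha_i\otimes T(m_i)\to\alpha\otimes T(m)$, so $\widetilde T(\alpha\otimes m)=\alpha\otimes T(m)$. Hence $\widetilde T$ extends $I_{\mathcal A}\otimes T$, it is the only bounded extension because $\mathcal D$ is dense, and $\|\widetilde T\|\ge\|T\|$ by \eqref{eq:cross}.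

\emph{Complete positivity.} The map $I_l\otimes\widetilde T$ is bounded and extends $I_{M_l\otimes\mathcal A}\otimes T$, so by uniqueness it is the extension associated with the algebra $M_l\otimes\mathcal A$. It therefore suffices to prove, for arbitrary $\mathcal A$, that $\widetilde T$ is positive. As the positive cone is closed, it is enough to show $\widetilde T(y^*y)\ge0$ for $y=\sum_{i=1}^r\alpha_i\otimes m_i\in\mathcal D$. The matrix $[m_i^*m_j]_{ij}\in L^p(M_r\overline{\otimes}\mathcal M)$ is positive, being $\rho^*\rho$ for $\rho=\sum_je_{1j}\otimes m_j$. Since $T$ is $r$-positive, $[T(m_i^*m_j)]_{ij}=R^*R$ with $R=[R_{li}]\in L^{2p}(M_r\overline{\otimes}\mathcal N)$, that is, $T(m_i^*m_j)=\sum_lR_{li}^*R_{lj}$. Hence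
\[
\widetilde T(y^*y)=\sum_{i,j}\alpha_i^*\alpha_j\otimes T(m_i^*m_j)=\sum_l\Big(\sum_i\alpha_i\otimes R_{li}\Big)^*\Big(\sum_j\alpha_j\otimes R_{lj}\Big)\ge0,
\]
where $\alpha_i\otimes R_{li}\in L^{2p}(\mathcal A\overline{\otimes}\mathcal N)$ because $\alpha_i\in e\mathcal Ae\subset L^{2p}(\mathcal A)$.

\emph{Tensor products.} The flip $\mathcal A\overline{\otimes}\mathcal M\cong\mathcal M\overline{\otimes}\mathcal A$ is a trace preserving $*$-isomorphism, so the result also applies with the identity in the second factor. The composition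
\[
L^p(\mathcal M_1\overline{\otimes}\mathcal M_2)\longrightarrow L^p(\mathcal M_1\overline{\otimes}\mathcal N_2)\longrightarrow L^p(\mathcal N_1\overline{\otimes}\mathcal N_2)
\]
of the extensions of $I_{\mathcal M_1}\otimes T_2$ and $T_1\otimes I_{\mathcal N_2}$ extends $T_1\otimes T_2$, is completely positive, and has norm at most $\|T_1\|\,\|T_2\|$. Equality follows from $\|T_1x_1\otimes T_2x_2\|_p=\|T_1x_1\|_p\|T_2x_2\|_p$. \qed

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

The map $\Phi$ is bounded and completely positive, so by Theorem~\ref{thm:B} the map $I_{\mathcal A}\otimes\Phi$ extends to a bounded positive map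
\[
\widetilde\Phi\colon L^p(\mathcal A\overline{\otimes}M_2\overline{\otimes}\mathcal M)\to L^p(\mathcal A\overline{\otimes}M_2\overline{\otimes}\mathcal N).
\]
Moving $M_2$ to the front, we regard both spaces as $2\times2$ matrices, with entries in $L^p(\mathcal A\overline{\otimes}\mathcal M)$ and $L^p(\mathcal A\overline{\otimes}\mathcal N)$. Write $\Phi_{11}=S_1$, $\Phi_{12}=T$, $\Phi_{21}=T^\circ$, $\Phi_{22}=S_2$, and let $\widetilde\Phi_{ij}(x)$ be the $(i,j)$ entry of $\widetilde\Phi(e_{ij}\otimes x)$ for $x\in L^p(\mathcal A\overline{\otimes}\mathcal M)$. Each $\widetilde\Phi_{ij}$ is bounded. Since $\widetilde\Phi(e_{ij}\otimes\alpha\otimes m)=e_{ij}\otimes\alpha\otimes\Phi_{ij}(m)$, the map $\widetilde\Phi_{ij}$ extends $I_{\mathcal A}\otimes\Phi_{ij}$, and $\widetilde\Phi([x_{ij}])=[\widetilde\Phi_{ij}(x_{ij})]$, first for entries in $L^p(\mathcal A)\odot L^p(\mathcal M)$ and then, by density, for all entries.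

The maps $S_1,S_2$ are completely positive: if $y\ge0$ in $L^p(M_l\overline{\otimes}\mathcal M)$, then $e_{ii}\otimes y\ge0$, and its image under $I_l\otimes\Phi$ is $e_{ii}\otimes(I_l\otimes S_i)y$. By the uniqueness and norm statements of Theorem~\ref{thm:B}, $\|\widetilde\Phi_{ii}\|=\|S_i\|$.

Let $x\in L^p(\mathcal A\overline{\otimes}\mathcal M)$. Applying $\widetilde\Phi$ to the positive matrix \eqref{eq:polar} gives a positive matrix with diagonal entries $\widetilde\Phi_{11}(|x^*|)$, $\widetilde\Phi_{22}(|x|)$ and upper right entry $\widetilde\Phi_{12}(x)$. By Lemma~\ref{lem:2x2},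
\[
\|\widetilde\Phi_{12}(x)\|_p\le\big(\|S_1\|\,\|x\|_p\big)^{1/2}\big(\|S_2\|\,\|x\|_p\big)^{1/2}=(\|S_1\|\,\|S_2\|)^{1/2}\|x\|_p .
\]
So $\widetilde\Phi_{12}$ is the required extension of $I_{\mathcal A}\otimes T$. Taking $\mathcal A=M_n$ gives $\|I_n\otimes T\|\le\max(\|S_1\|,\|S_2\|)$; the supremum over $n$ and the infimum over admissible pairs yield $\|T\|_{cb}\le\|T\|_{dec}$. \qed

\begin{remark}
If $T$ is completely positive, then $T^\circ=T$ and the pair $(T,T)$ is admissible, since in that case $\Phi=I_2\otimes T$. Hence $\|T\|\le\|T\|_{cb}\le\|T\|_{dec}\le\|T\|$, and the three norms coincide.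
\end{remark}

\begin{thebibliography}{9}

\bibitem{LMZ}
Christian Le Merdy, Safoura Zadeh, \emph{On factorization of separating maps on noncommutative $L^p$-spaces}, arXiv:2007.04577 (2020).

\bibitem{Takesaki}
Takesaki, \emph{Theory of Operator Algebras I}.

\end{thebibliography}
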